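
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The Brownian spider constant is smaller than $\sqrt{n+1}$\\ for three or more ribs}


\begin{abstract}
A Brownian spider moves on $n$ half-lines glued at a point; let $S(t)$ be the total length it has explored by time $t$, and let $C_n$ be the smallest constant with $\mathbb E[S(\tau)]\le C_n\sqrt{\mathbb E[\tau]}$ for all integrable stopping times $\tau$. The values $C_1=\sqrt2$, $C_2=\sqrt3$ (and $C_0=1$ for the one-sided maximum of Brownian motion) suggest $C_n=\sqrt{n+1}$. We prove that $C_n\le\sqrt{n+1}$ for all $n\ge2$, with strict inequality for every $n\ge3$; in particular $C_3<2$, which confirms a conjecture stated by Ernst. We also show that $C_n=\ln n+O(1/\ln n)$ and that $C_3\ge1.927$. The upper bounds come from explicit supersolutions of an optimal stopping problem.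
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $n\ge1$, and glue $n$ half-lines (\emph{ribs}) together at a point $O$. The \emph{Brownian spider}, or Walsh Brownian motion, with $n$ ribs is the following process. Start from a reflecting Brownian motion $(|W_t|)_{t\ge0}$ with $W_0=0$, assign to each of its excursions away from $0$ a rib chosen uniformly from $\{1,\dots,n\}$, independently of everything else, and run that excursion on the chosen rib. The result is
\[
Z_t=(|W_t|,R_t),\qquad t\ge0,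
\]
where $R_t$ is the rib occupied at time $t$ (its value at the zeros of $W$ is irrelevant). Let
\[
S_i(t)=\sup\{|W_u|:u\le t,\ R_u=i\},\qquad S(t)=S_1(t)+\dots+S_n(t),
\]
with $\sup\emptyset=0$. Thus $S(t)$ is the total length explored up to time $t$. Stopping times refer to the usual augmentation $(\mathcal F_t)$ of the filtration of $Z$.

The \emph{spider constant} $C_n$ is the smallest constant such that
\[
\mathbb E[S(\tau)]\le C_n\sqrt{\mathbb E[\tau]}\qquad\text{for every stopping time $\tau$ with }\mathbb E[\tau]<\infty .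
\]
By Brownian scaling the square root is the only possible power. For $n=1$ the quantity $S$ is the running maximum of $|W|$; for $n=2$ the spider is a Brownian motion on the line and $S$ is its range. One also lets $C_0$ be the corresponding constant for $S(t)=\sup_{u\le t}W_u$, with $W$ a standard Brownian motion. The known values are
\[
C_0=1,\qquad C_1=\sqrt2,\qquad C_2=\sqrt3,
\]
so the natural guess is $C_n=\sqrt{n+1}$. In \cite{Ernst} it was conjectured that this pattern breaks down at $n=3$, that is, $C_3\ne2$. We prove this.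

\begin{theorem}\label{thm:main}
$C_n\le\sqrt{n+1}$ for every $n\ge2$, and $C_n<\sqrt{n+1}$ for every $n\ge3$. In particular $C_3<2$. Together with the values of $C_0,C_1,C_2$ this gives $C_n=\sqrt{n+1}$ if and only if $n\in\{0,1,2\}$.
\end{theorem}

\begin{theorem}\label{thm:log}
For $n\ge2$,
\[
C_n\ge\sqrt{1+\Big(\frac{n\ln n}{n-1}\Big)^2},
\]
and for $n\ge3$,
\[
C_n\le\Big(\ln n+\frac2{\ln n-1}\Big)\sqrt{\frac n{n-1}} .
\]
Hence $C_n=\ln n+O(1/\ln n)$. For $n=3$ the lower bound gives $C_3\ge1.927$.
\end{theorem}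

The exact value of $C_3$ is not determined here; we only know $1.927\le C_3<2$.

A short computation suggests that $\sqrt{n+1}$ is too large for many ribs. Let the spider run until its distance from $O$ first equals $m$, which takes expected time $m^2$. A given rib has then been explored up to $x\le m$ with probability $m/(m+(n-1)x)$ (see Section~\ref{sec:log}), so the expected explored length is $\frac{n\ln n}{n-1}m$: for this natural rule it grows only logarithmically in $n$. For $n=3$, however, the numbers $1.927$ and $2$ are close, and one needs a precise argument.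

\subsection*{The method}
Scaling turns the problem into bounding $\sup_\tau\mathbb E[S(\tau)-\tau]$, and for this it suffices to exhibit a nonnegative function $U$ of the position and of the maxima such that $U+S-t$ is a supermartingale. For $n=0,1,2$ we write down functions $U$ that give the sharp constants in Section~\ref{sec:small}; they already show the two devices used for general $n$, namely quadratic functions whose coefficients depend on the maxima, and a flat segment inserted at the minimum of the parabola once a maximum exceeds a \emph{cap}. Section~\ref{sec:verif} turns this into a verification statement with one free function $h$, the \emph{profile}. A linear profile yields $C_n\le\sqrt{n+1}$ (Section~\ref{sec:linear}). The proof shows where the estimates are tight, and bending the profile while raising its initial slope gives the strict inequality (Section~\ref{sec:bent}). Theorem~\ref{thm:log} is proved in Section~\ref{sec:log}.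

\section{Scaling, and the cases of zero, one and two ribs}\label{sec:small}

\begin{lemma}\label{lem:scaling}
Let $c>0$. If $\mathbb E[S(\tau)-\tau]\le c$ for all stopping times $\tau$ with $\mathbb E\tau<\infty$, then $C_n\le2\sqrt c$. In checking the hypothesis one may assume that $\tau$ is bounded and that, for some constant $K$, $|W|\le K$ on $[0,\tau]$. The same holds for $C_0$.
\end{lemma}

\begin{proof}
If $\mathbb E\tau=0$, then $S(\tau)=0$ a.s. Let $\mathbb E\tau\in(0,\infty)$ and $k>0$. The process $(k|W_{t/k^2}|,R_{t/k^2})$ is again a spider, $k^2\tau$ is a stopping time for it, and its explored length at that time is $kS(\tau)$. So $k\,\mathbb ES(\tau)\le c+k^2\,\mathbb E\tau$. Divide by $k$ and take $k=\sqrt{c/\mathbb E\tau}$. For the second statement, replace $\tau$ by $\tau\wedge K\wedge\inf\{t:|W_t|=K\}$ in $\mathbb E[S(\tau)]\le c+\mathbb E[\tau]$, let $K\to\infty$ and use monotone convergence. For $C_0$ the argument is the same, with the Brownian motion $kW_{t/k^2}$.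
\end{proof}

So a bound $c=\frac{n+1}4$ for $\mathbb E[S(\tau)-\tau]$ gives $C_n\le\sqrt{n+1}$. Throughout, $y_+=\max(y,0)$. The function $y\mapsto y_+^2$ is $C^1$ with piecewise constant second derivative, and for a continuous semimartingale $y$,
\begin{equation}\label{eq:ito}
d(y_+^2)=2y_+\,dy+1_{\{y>0\}}\,d\langle y\rangle .
\end{equation}
Recall also that a running maximum grows only at times when the process equals it.

\paragraph{Zero ribs.} Let $S_t=\sup_{u\le t}W_u$ and $U=y_+^2$ with $y=W-S+\frac12$. On the support of $dS$ we have $y=\frac12$, so \eqref{eq:ito} gives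
\[
d(U+S-t)=2y_+\,dW-dS+1_{\{y>0\}}dt+dS-dt=2y_+\,dW-1_{\{y\le0\}}\,dt .
\]
Since $0\le2y_+\le1$ and $U\ge0$, we get $\mathbb E[S_\tau-\tau]\le U_0=\frac14$ for bounded $\tau$, hence $C_0\le1$. If $\tau$ is the first time that $S-W=\frac12$, then $\mathbb E\tau=\frac14$, because $S-W$ is a reflecting Brownian motion, and $\mathbb ES_\tau=\mathbb EW_\tau+\frac12=\frac12$. So $C_0=1$.

\paragraph{One rib.} Let $X=|W|=\beta+L$ with $\beta$ a Brownian motion and $L$ increasing only on $\{X=0\}$, and $S_t=\sup_{u\le t}X_u$. Take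
\[
U=X^2+\tfrac12-S\quad\text{while }S\le\tfrac12,\qquad U=\big(X-S+\tfrac12\big)_+^2\quad\text{once }S\ge\tfrac12 .
\]
The two expressions agree when $S=\frac12$. In the first phase $d(U+S-t)=2X\,d\beta$. In the second phase the computation for zero ribs applies; $dL$ does not contribute, since $X-S+\frac12\le0$ when $X=0$. So $\mathbb E[S_\tau-\tau]\le U_0=\frac12$ and $C_1\le\sqrt2$. Stopping at drawdown $S-X=\frac12$ after the first hitting time of $\frac12$ gives $\mathbb E\tau=\frac14+\frac14$ and $\mathbb ES_\tau=\frac12+\frac12$, so $C_1=\sqrt2$.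

\smallskip
Here is the first device. In the first phase, $U$ is a parabola in $x$ whose constant term decreases with $s$ at rate $1$. When the minimum of the parabola reaches $0$, at $s=\frac12$, the function is frozen, and for $s>\frac12$ a horizontal segment of length $s-\frac12$ is inserted at the minimum.

\paragraph{Two ribs.} Let $B$ be a Brownian motion on the line, $S_1=\sup B$, $S_2=-\inf B$ (running extrema), and $\rho=S_1+S_2$ the range, so that $S=\rho$. While $\rho\le1$ put
\begin{equation}\label{eq:two1}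
U=\tilde y^{\,2}+\tfrac14(\rho-1)(\rho-3),\qquad \tilde y=B-\tfrac12(S_1-S_2),
\end{equation}
and once $\rho\ge1$ put
\begin{equation}\label{eq:two2}
U=\big(\tfrac12-(S_1-B)\big)_+^2+\big(\tfrac12-(B+S_2)\big)_+^2 .
\end{equation}
Both are nonnegative, and at $\rho=1$ both equal $\tilde y^{\,2}=\tilde y_+^2+(-\tilde y)_+^2$. In the first phase
\[
dU=2\tilde y\,dB+dt-\tilde y\,(dS_1-dS_2)+\tfrac12(\rho-2)(dS_1+dS_2).
\]
On the support of $dS_1$ we have $\tilde y=\frac\rho2$, on that of $dS_2$ we have $\tilde y=-\frac\rho2$; so the coefficients of $dS_1$ and of $dS_2$ are both $-1$, and $U+S-t$ is a local martingale. In the second phase the $dS_1$ and $dS_2$ terms of $U$ are again $-dS_1-dS_2$, and the coefficient of $dt$ in $dU$ is $1_{\{S_1-B<1/2\}}+1_{\{B+S_2<1/2\}}\le1$, because the two distances add up to $\rho\ge1$. Hence $\mathbb E[S(\tau)-\tau]\le U_0=\frac34$ and $C_2\le\sqrt3$.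

For the converse let $\theta$ be the first time that $\rho=1$. Up to time $\theta$ we have $|\tilde y|\le\frac\rho2$, so $U$ is bounded, and optional stopping at $\theta\wedge t$ with $t\to\infty$ gives $\frac34=\mathbb E[U_\theta+1-\theta]$. As $B_\theta$ is an end of the range, $U_\theta=\frac14$; hence $\mathbb E\theta=\frac12$. Now wait until the distance of $B$ to that end of the range equals $\frac12$. Until then $B$ stays at distance at least $\frac12$ from the other end, because $\rho\ge1$, so only the chosen end moves. As before, this takes expected time $\frac14$ and increases the range by $\frac12$ on average. So $\mathbb ES(\tau)=\frac32$, $\mathbb E\tau=\frac34$, and $C_2=\sqrt3$.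

\smallskip
In spider coordinates, \eqref{eq:two1} on rib $i$ at distance $x$ from $O$ is
\[
x^2-2a_ix+v,\qquad a_1=-a_2=\tfrac12(s_1-s_2),\qquad v=\tfrac34-\sum_{j}\big(s_j-\tfrac12s_j^2\big),
\]
and $v-a_1^2=\frac14(\rho-1)(\rho-3)$ becomes negative after $\rho=1$. Let $M=1-\min(s_1,s_2)$ if $\min(s_1,s_2)\le\frac12$, and $M=\frac12$ otherwise. One checks that \eqref{eq:two2} is obtained by replacing $s_j$ by $s_j\wedge M$ in $a_i$ and $v$, and inserting a flat segment of length $(s_i-M)_+$ at the minimum of the $i$th parabola. So the larger maximum is frozen at the cap $M$, and the cap comes down while the smaller maximum grows. This moving cap is the second device, and it is the main source of work for general $n$.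

\section{Semimartingale facts}\label{sec:semi}

From now on $n\ge2$, $N=n-1$, $X=|W|$ and $X^i_t=X_t1_{\{R_t=i\}}$, a continuous process.

\begin{lemma}\label{lem:semi}
\begin{enumerate}
\item[(a)] $X=\beta+L$, with $\beta$ an $(\mathcal F_t)$-Brownian motion and $L$ continuous, increasing and carried by $\{X=0\}$.
\item[(b)] $X^i-\frac1nX$ is a martingale. Hence $X^i=Y^i+\frac1nL$ with $Y^i$ a continuous martingale, and $d\langle X^i\rangle_t=1_{\{X^i_t>0\}}dt$.
\item[(c)] The measure $dS_i$ has no atoms, is carried by $\{X^i=S_i\}$, and does not charge $\{X=0\}$.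
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Tanaka's formula for $|W|$ gives $X=\beta+L$, where $L_t=\lim_{\delta\to0}\frac1{2\delta}\int_0^t1_{\{X_u\le\delta\}}du$. By the Markov property of $Z$, given $\mathcal F_s$ the process $(X_{s+t})_{t\ge0}$ is a reflecting Brownian motion started at $X_s$. The increment $\beta_{s+t}-\beta_s$ is a functional of this process, and so is Gaussian with mean $0$ and variance $t$ given $\mathcal F_s$.

(b) Put $g(x,k)=x(1_{\{k=i\}}-\frac1n)$. For $Z$ started at $O$, $R_t$ is uniform and independent of $X_t$, so $\mathbb E_O\,g(Z_t)=0$. For $Z$ started at $(x,k)$ let $T$ be the hitting time of $O$. By the strong Markov property the event $\{T\le t\}$ contributes $0$, and before $T$ the rib is $k$ and $X$ is a Brownian motion, so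
\[
\mathbb E_{(x,k)}g(Z_t)=\big(1_{\{k=i\}}-\tfrac1n\big)\mathbb E_x[X_{t\wedge T}]=g(x,k).
\]
With the Markov property this is the martingale property. Set $Y^i=X^i-\frac1nX+\frac1n\beta$; then $X^i=Y^i+\frac1n(X-\beta)=Y^i+\frac1nL$. On each component of the open set $\{X^i>0\}$ we have $X^i=X$, so $d\langle X^i\rangle=dt$ there, and $\int1_{\{X^i=0\}}d\langle X^i\rangle=0$ by the occupation times formula.

(c) $S_i(t)=\sup_{u\le t}X^i_u$ is continuous and increases only when $X^i=S_i$. Almost surely every rib receives an excursion before any time $t>0$, so $S_i(t)>0$ for $t>0$. Hence $\{X^i=S_i\}\cap\{X=0\}\subset\{t=0\}$, which $dS_i$ does not charge.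
\end{proof}

On an excursion interval on rib $k$ only $S_k$ can move.

\section{Supersolutions}\label{sec:verif}

\subsection*{The ansatz}
We look for functions $U_i(x;s)\ge0$, where $i$ is the rib, $x$ the distance from $O$ and $s=(s_1,\dots,s_n)$ the vector of maxima, such that $U+S-t$ is a supermartingale. Heuristically, this asks for three things: $\frac12\partial_x^2U_i\le1$; a common value $U_i(0;s)$ at $O$ with $\sum_i\partial_xU_i(0;s)\le0$, because $dL$ is shared equally among the ribs; and $\partial_{s_i}U_i\le-1$ at $x=s_i$, the only place where $s_i$ moves. For $U_i=x^2-2a_ix+v$ with equality everywhere this means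
\[
\sum_ia_i=0,\qquad \partial_{s_i}v-2s_i\,\partial_{s_i}a_i=-1 .
\]
A simple symmetric choice with $\sum_ia_i=0$ is to let $2a_i$ be the difference between $h(s_i)$ and the average of the other $h(s_j)$; the second equation then determines $v$ up to a constant.

So let $h:[0,\infty)\to[0,\infty)$ be $C^1$ with $h(0)=0$ and $h'>0$; we call it the \emph{profile}. For a scalar $s\ge0$ put
\[
P(s)=1-sh'(s),\qquad p(s)=\int_0^sP,
\]
let $c>0$, and for $r\in[0,\infty)^n$ put
\[
a_i(r)=\tfrac12\Big(h(r_i)-\tfrac1N\sum_{j\ne i}h(r_j)\Big),\qquad v(r)=c-\sum_jp(r_j),\qquad a_{\max}=\max_ia_i .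
\]
(As an argument of $h,P,p$ the letter $s$ is a scalar; elsewhere it is the vector of maxima.) Since $\sum_ia_i=0$, $a_{\max}\ge0$. Direct differentiation gives, for $i\ne j$,
\begin{equation}\label{eq:deriv}
\partial_iv-2r_i\,\partial_ia_i=-1,\qquad \partial_jv-2r_i\,\partial_ja_i=\tfrac{r_i}N h'(r_j)-P(r_j).
\end{equation}
(For two ribs, $h(s)=s$ and $c=\frac34$ give \eqref{eq:two1}.)

The parabola is nonnegative on $x\ge0$ when $v\ge(a_i)_+^2$, and this cannot be expected when one $s_i$ is much larger than the others. So we freeze. Let $M:[0,\infty)^n\to(0,\infty)$, the \emph{cap}, and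
\[
\hat s_i=s_i\wedge M(s),\qquad \varepsilon_i(s)=(s_i-M(s))_+ .
\]
We evaluate $a_i$ and $v$ at $\hat s$ and insert a flat segment of length $\varepsilon_i$ at the minimum of the $i$th parabola (Figure~\ref{fig:flat}): for $0\le x\le s_i$,
\begin{equation}\label{eq:U}
U_i(x;s)=x^2-2a_i(\hat s)\,x+v(\hat s)-(x-a_i(\hat s))_+^2+(x-a_i(\hat s)-\varepsilon_i)_+^2 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[->] (0,0)--(4.1,0) node[right]{$x$};
\draw[->] (0,0)--(0,1.8) node[left]{$U_i$};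
\draw[thick] plot[domain=0:1,samples=30] (\x,{0.35+0.8*(\x-1)*(\x-1)});
\draw[thick] (1,0.35)--(2.2,0.35);
\draw[thick] plot[domain=2.2:3.4,samples=30] (\x,{0.35+0.8*(\x-2.2)*(\x-2.2)});
\draw[dashed] (1,0)--(1,0.35);
\draw[dashed] (2.2,0)--(2.2,0.35);
\draw[dashed] (3.4,0)--(3.4,1.5);
\node[below] at (1,0) {$a_i$};
\node[below] at (2.2,0) {$a_i+\varepsilon_i$};
\node[below] at (3.4,0) {$s_i$};
\node[left] at (0,1.15) {$v$};
\end{tikzpicture}
\caption{The function $x\mapsto U_i(x;s)$ when $s_i>M(s)$, with $a_i=a_i(\hat s)$ and $v=v(\hat s)$: the parabola $(x-a_i)^2+v-a_i^2$ is cut at its minimum point $a_i$, and a horizontal segment of length $\varepsilon_i=s_i-M(s)$ is inserted. The right branch has horizontal extent $M(s)-a_i\ge\frac12$, so its slope at $x=s_i$ is at least $1$.}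
\label{fig:flat}
\end{figure}

We assume the following.
\begin{enumerate}
\item[\textbf{(V1)}] $M$ is locally Lipschitz and nonincreasing in each variable; and if $s_i>M(s)$, then $M(s)$ does not change when $s_i$ is increased.
\item[\textbf{(V2)}] If $s_i>M(s)$, then $a_i(\hat s)\ge0$ and $M(s)-a_i(\hat s)\ge\frac12$.
\item[\textbf{(V3)}] Either $M$ is constant, or, whenever $s_k\le M(s)<s_j$ for some $k,j$, we have $P(M(s))\le\frac{s_k}N h'(M(s))$.
\item[\textbf{(V4)}] $v(\hat s)\ge a_{\max}(\hat s)^2$ for all $s$.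
\end{enumerate}

(V4) makes $U$ nonnegative. (V2) places the inserted segment inside the rib and ensures slope at least $1$ at $x=s_i$. (V1) says that a frozen maximum has no further influence except through its own segment. (V3) concerns the moving cap: when $s_k$ grows below the cap, the cap may go down and drag the frozen coordinates $\hat s_j=M$ with it, and (V3) says that this can only help.

\begin{proposition}\label{prop:verif}
Under \textup{(V1)--(V4)}, $\mathbb E[S(\tau)-\tau]\le c$ for all $\tau$ with $\mathbb E\tau<\infty$. Hence $C_n\le2\sqrt c$.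
\end{proposition}

\begin{proof}
Write $a_i=a_i(\hat s)$ and $v=v(\hat s)$. All of $a_i,v,\varepsilon_i$ are locally Lipschitz in $s$. By (V2), $\varepsilon_i>0$ implies $a_i\ge0$, so in all cases
\begin{equation}\label{eq:plus}
(-a_i)_+=(-a_i-\varepsilon_i)_+ .
\end{equation}
In particular $U_i(0;s)=v$ for every $i$.

\emph{Nonnegativity.} If $a_i\ge0$, then
\[
U_i=v-a_i^2+(a_i-x)_+^2+(x-a_i-\varepsilon_i)_+^2\ge0
\]
by (V4), since $a_i\le a_{\max}$. If $a_i<0$, then $\varepsilon_i=0$ and $U_i=x^2-2a_ix+v\ge v\ge0$ for $x\ge0$.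

\emph{It\^o's formula.} By Lemma~\ref{lem:scaling} let $\tau$ be bounded with $X\le K$ on $[0,\tau]$. Evaluate $a_i,v,\varepsilon_i$ along $s=(S_1(t),\dots,S_n(t))$; they become continuous processes of finite variation. Put $y_i=X^i-a_i$. At most one $X^i$ is nonzero, and for $X^i=0$ the bracket below vanishes by \eqref{eq:plus}; so
\[
U_t:=U_{R_t}(X_t;S_1(t),\dots,S_n(t))=v+\sum_i\big[(X^i)^2-2a_iX^i-(y_i)_+^2+(y_i-\varepsilon_i)_+^2\big].
\]
Apply \eqref{eq:ito} and collect terms.
\begin{itemize}
\item The coefficient of $d\langle X^i\rangle$ is $1-1_{\{0<y_i\le\varepsilon_i\}}\le1$, and $\sum_id\langle X^i\rangle=1_{\{X>0\}}dt\le dt$.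
\item The coefficient of $dX^i=dY^i+\frac1ndL$ is $2X^i-2a_i-2(y_i)_++2(y_i-\varepsilon_i)_+$. On $\{X=0\}$ it equals $-2a_i$ by \eqref{eq:plus}. Since $dL$ is carried by $\{X=0\}$, the $dL$ terms add up to $-\frac2n\sum_ia_i\,dL=0$.
\item The integrands of the $dY^i$ are bounded on $[0,\tau]$, $d\langle Y^i\rangle=d\langle X^i\rangle\le dt$ and $\tau$ is bounded, so the $dY^i$ terms give true martingales.
\item The remaining finite-variation part is
\[
D=dv+\sum_i\big\{-2X^i+2(y_i)_+-2(y_i-\varepsilon_i)_+\big\}\,da_i-2\sum_i(y_i-\varepsilon_i)_+\,d\varepsilon_i .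
\]
\end{itemize}

\emph{Claim: $D\le-\sum_kdS_k$.} As $v,a_i,\varepsilon_i$ are locally Lipschitz functions of the maxima, all measures in $D$ are absolutely continuous with respect to $\sum_kdS_k$, and so do not charge $\{X=0\}$, by Lemma~\ref{lem:semi}(c). The set $\{X>0\}$ is a countable union of excursion intervals, so we may consider one of them, on rib $k$ say. There, for $j\ne k$, $X^j=0$ and $S_j$ is constant.

Terms with index $j\ne k$. The coefficient of $da_j$ is $2(-a_j)_+-2(-a_j-\varepsilon_j)_+=0$. The factor of $d\varepsilon_j$ is $-2(-a_j-\varepsilon_j)_+$, nonzero only when $a_j<0$; the set of times with $a_j<0$ is open and $\varepsilon_j=0$ on it by (V2), so $d\varepsilon_j=0$ there.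

Terms with index $k$, together with $dv$. With $s_j$ ($j\ne k$) fixed, regard $v,a_k,\varepsilon_k,M$ as locally Lipschitz functions of $r=s_k$. The image of $dS_k$ under $S_k$ is Lebesgue measure on the interval of values taken. Hence $d\varphi(S_k)=\varphi'(S_k)\,dS_k$ for locally Lipschitz $\varphi$, and Lebesgue-null sets of $r$ may be ignored. Moreover $X^k=S_k$ holds $dS_k$-a.e. Since $M$ is positive and nonincreasing in $r$, the function $r-M$ is strictly increasing, negative at $0$ and positive for large $r$. So there is $r^*>0$ with $r>M\iff r>r^*$.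

(i) $r>r^*$. By (V1), $M$ and $\hat s$ do not depend on $r$, so $dv=da_k=0$ and $d\varepsilon_k=dS_k$. At $X^k=r$ we have $y_k-\varepsilon_k=r-a_k-(r-M)=M-a_k\ge\frac12$ by (V2). Thus $D=-2(M-a_k)\,dS_k\le-dS_k$.

(ii) $r<r^*$. Here $\varepsilon_k=0$, $d\varepsilon_k=0$, $\hat s_k=r$, and the coefficient of $da_k$ is $-2r$. For $j\ne k$ the derivative of $\hat s_j=s_j\wedge M$ with respect to $r$ is $M'1_{\{M<s_j\}}$ for a.e.\ $r$ (a Lipschitz function, here $M-s_j$, has zero derivative a.e.\ on its zero set), and $M'\le0$. By the chain rule and \eqref{eq:deriv},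
\[
D=\Big(-1+\sum_{j\ne k,\ M<s_j}M'\Big[\tfrac rN h'(M)-P(M)\Big]\Big)dS_k\le-dS_k .
\]
Indeed, if $M$ is constant then $M'=0$; otherwise the bracket is nonnegative by (V3), as $s_k=r\le M<s_j$. This proves the claim.

Hence, up to time $\tau$, $U_t+S(t)-t$ is the sum of its initial value $v(0)=c$, a martingale started at $0$, and a nonincreasing process. As $U\ge0$, $\mathbb E[S(\tau)-\tau]\le c$. Lemma~\ref{lem:scaling} completes the proof.
\end{proof}

\section{The cap, and the linear profile}\label{sec:linear}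

\subsection*{The cap}
We choose the cap so that (V2) holds with equality, $M-a_i(\hat s)=\frac12$ on every frozen rib; the optimal drawdown in Section~\ref{sec:small} was $\frac12$ in all cases. If some $s_i\ge M$, then $h(\hat s_i)=h(M)$ is the largest of the numbers $h(s_j\wedge M)$, and $M-a_i(\hat s)$ is the quantity
\[
\Theta_s(M)=M-\tfrac12h(M)+\tfrac1{2N}\min_{1\le i\le n}\sum_{j\ne i}h(s_j\wedge M),
\]
because the minimum is attained by leaving out a largest term. We take this formula for all $s$ and $M$.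

\begin{lemma}\label{lem:cap}
Let $h$ be a profile with $0<h'\le\alpha$ for some $\alpha<2$. Then $\Theta_s(M)=\frac12$ has a unique solution $M=M(s)>0$, and:
\begin{enumerate}
\item[(i)] \textup{(V1)} holds;
\item[(ii)] if $s_i>M(s)$, then $a_i(\hat s)\ge0$ and $M(s)-a_i(\hat s)=\frac12$; in particular \textup{(V2)} holds;
\item[(iii)] with $m=\max_j\hat s_j$, $a_{\max}(\hat s)$ is attained at a maximal coordinate and $a_{\max}(\hat s)\ge m-\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
The last term of $\Theta_s(M)$ is nondecreasing in $M$, so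
\begin{equation}\label{eq:theta}
\Theta_s(M')-\Theta_s(M)\ge\big(1-\tfrac\alpha2\big)(M'-M)\qquad(M'>M).
\end{equation}
As $\alpha<2$, $\Theta_s$ is strictly increasing and tends to $\infty$. Since it is continuous with $\Theta_s(0)=0$, the root exists, is unique and positive.

(i) $\Theta_s(M)$ is nondecreasing in each $s_j$, so $M(s)$ is nonincreasing. A minimum of functions with a common Lipschitz bound satisfies the same bound, so $|\Theta_s(M)-\Theta_{s'}(M)|\le\frac\alpha{2N}\sum_j|s_j-s_j'|$, and with \eqref{eq:theta}, $|M(s)-M(s')|\le\frac{\alpha}{2N(1-\alpha/2)}\sum_j|s_j-s'_j|$. If $s_i>M(s)$, increasing $s_i$ does not change $s_i\wedge M(s)$, so $M(s)$ remains the root.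

(ii) If $s_i>M=M(s)$, then $\hat s_i=M=\max_j\hat s_j$, so $M-a_i(\hat s)=\Theta_s(M)=\frac12$, and $a_i(\hat s)\ge0$ because $h(\hat s_j)\le h(M)$ for all $j$.

(iii) $a_i(r)=\frac12\big(\frac nNh(r_i)-\frac1N\sum_jh(r_j)\big)$ is largest where $r_i$ is. If $m<M(s)$, then $\hat s=s$ and $m-a_{\max}(\hat s)=\Theta_s(m)\le\Theta_s(M(s))=\frac12$. If $m=M(s)$, then $m-a_{\max}(\hat s)=\Theta_s(M(s))=\frac12$.
\end{proof}

From now on the cap is that of Lemma~\ref{lem:cap}, except at the end of Section~\ref{sec:log}. Next comes (V3). Here we need a lower bound on the slope, and the critical slope is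
\[
\alpha_0=\frac{2N}n\in[1,2).
\]

\begin{lemma}\label{lem:V3}
Let $h$ be as in Lemma~\ref{lem:cap}, with $\alpha\ge\alpha_0$. If $s_k\le M(s)<s_l$ and $h(y)=\alpha y$ for $0\le y\le M(s)$, then $1-\alpha M(s)\le\frac{\alpha s_k}N$, which is the inequality in \textup{(V3)}.
\end{lemma}

\begin{proof}
Write $M=M(s)$; note that $k\ne l$. Lemma~\ref{lem:cap}(ii) gives $a_l(\hat s)=M-\frac12$. As $\sum_{j\ne l}\hat s_j\le(N-1)M+s_k$,
\[
M-\tfrac12=\tfrac\alpha2\Big(M-\tfrac1N\sum_{j\ne l}\hat s_j\Big)\ge\tfrac\alpha2\cdot\frac{M-s_k}N ,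
\]
that is, $\frac{\alpha s_k}N\ge1-2M+\frac{\alpha M}N$. Hence $\alpha\big(M+\frac{s_k}N\big)\ge1+M\big(\frac{\alpha n}N-2\big)\ge1$. Since $h'(M)=\alpha$ and $P(M)=1-\alpha M$, this is the inequality in (V3).
\end{proof}

\subsection*{Reducing (V4) to one variable}
In both profiles used with this cap, $h(s)=\alpha s$ on $[0,1/\alpha]$, so that $p(s)=s-\frac\alpha2s^2$ there. Written as a function of $\eta=h(s)$, this is $\frac{2\eta-\eta^2}{2\alpha}$. We assume
\begin{equation}\label{eq:hyp}
\begin{gathered}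
1\le\alpha<2,\quad 0<h'\le\alpha,\quad h(s)=\alpha s\ \text{ for }s\le\tfrac1\alpha,\\
p=\tilde p\circ h\ \text{ with }\tilde p\text{ concave and } \tilde p(\eta)=\frac{2\eta-\eta^2}{2\alpha}\text{ for }0\le\eta\le1.
\end{gathered}
\end{equation}
Let $t(m)=2m-h(m)$, which is strictly increasing since $h'<2$, with $t(0)=0$. The idea is to keep the largest coordinate $m$ of $\hat s$ and replace the others by their average, in terms of $h$; Lemma~\ref{lem:cap}(iii) bounds that average, and the worst case turns out to be the extreme one.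

\begin{lemma}\label{lem:V4}
Assume \eqref{eq:hyp} and
\begin{equation}\label{eq:mono}
\frac{2N}\alpha\,t(m)\ge2m-1\qquad\text{for all }m\ge\tfrac1\alpha\text{ with }t(m)\le1 .
\end{equation}
Then \textup{(V4)} holds for every $c>0$ such that $c\ge\Psi^*(m)$ for all $m\ge\frac12$ with $t(m)\le1$, where
\begin{equation}\label{eq:Psistar}
\Psi^*(m)=p(m)+\frac{N(1-t(m)^2)}{2\alpha}+\Big(m-\frac12\Big)^2 .
\end{equation}
If moreover $h(y)=\alpha y$ for $0\le y\le m$, in particular if $\frac12\le m\le\frac1\alpha$, then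
\begin{equation}\label{eq:regionI}
\Psi^*(m)=\frac14+\frac N{2\alpha}+\frac{(2-\alpha)(n\alpha-2N)}{2\alpha}\,m^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $r=\hat s$, $m=\max_jr_j$, and let $\eta$ be the average of $h(r_j)$ over the $N$ coordinates other than one maximal coordinate. By Lemma~\ref{lem:cap}(iii), $a_{\max}(r)=\frac12(h(m)-\eta)\ge m-\frac12$. So $0\le\eta\le h(m)$ and $\eta\le1-t(m)$; in particular $t(m)\le1$. By Jensen's inequality for $\tilde p$,
\[
\sum_jp(r_j)+a_{\max}(r)^2\le\Psi(m,\eta):=p(m)+N\tilde p(\eta)+\tfrac14\big(h(m)-\eta\big)^2 .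
\]
Hence (V4) holds if $c\ge\Psi(m,\eta)$ whenever $0\le\eta\le\min(h(m),1-t(m))$.

On this range $\eta\le1$, so $\partial_\eta\Psi=\frac N\alpha(1-\eta)-\frac12(h(m)-\eta)$. Writing $h(m)-\eta=(h(m)-1)+(1-\eta)$ we see that
\[
\partial_\eta\Psi\ge0\iff\Big(\frac{2N}\alpha-1\Big)(1-\eta)\ge h(m)-1 .
\]
Here $\frac{2N}\alpha>1$ because $\alpha<2$, and $1-\eta\ge t(m)\ge0$. If $m\le\frac1\alpha$, then $h(m)\le1$ and the inequality holds. If $m\ge\frac1\alpha$, it suffices that $(\frac{2N}\alpha-1)t(m)\ge h(m)-1=2m-t(m)-1$, which is \eqref{eq:mono}. So $\Psi(m,\cdot)$ is largest at $\eta=\min(h(m),1-t(m))$.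

As $h(m)+t(m)=2m$, we have $h(m)\le1-t(m)$ iff $m\le\frac12$. For $m\le\frac12<\frac1\alpha$ the maximum is $\Psi(m,h(m))=n\,p(m)\le n\,p(\frac12)$, since $p$ increases on $[0,\frac1\alpha]$; and $n\,p(\frac12)$ is the value for $m=\frac12$. For $m\ge\frac12$ we insert $\eta=1-t$: then $2\eta-\eta^2=1-t^2$ and $h(m)-\eta=2m-1$, so the maximum is $\Psi^*(m)$.

If $h$ is linear on $[0,m]$, then $p(m)=m-\frac\alpha2m^2$, $t=(2-\alpha)m$, and the coefficient of $m^2$ in \eqref{eq:Psistar} is
\[
-\frac\alpha2-\frac{N(2-\alpha)^2}{2\alpha}+1=\frac{2-\alpha}{2\alpha}\big(\alpha-N(2-\alpha)\big)=\frac{(2-\alpha)(n\alpha-2N)}{2\alpha};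
\]
the linear terms $m-m$ cancel, which gives \eqref{eq:regionI}.
\end{proof}

\subsection*{The bound $\sqrt{n+1}$}

\begin{proposition}\label{prop:linear}
$C_n\le\sqrt{n+1}$ for every $n\ge2$.
\end{proposition}

\begin{proof}
Take $h(s)=\alpha_0s$ for all $s\ge0$. Then $P(s)=1-\alpha_0s$, and \eqref{eq:hyp} holds with $\alpha=\alpha_0$ and $\tilde p(\eta)=\frac{2\eta-\eta^2}{2\alpha_0}$ for all $\eta\ge0$. (V1) and (V2) hold by Lemma~\ref{lem:cap}, and (V3) by Lemma~\ref{lem:V3}. Since $2-\alpha_0=\frac2n$, we have $t(m)=\frac{2m}n$, and $\frac{2N}{\alpha_0}t(m)=2m$, so \eqref{eq:mono} holds. Finally $n\alpha_0-2N=0$, so \eqref{eq:regionI} reads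
\[
\Psi^*(m)=\frac14+\frac N{2\alpha_0}=\frac14+\frac n4=\frac{n+1}4\qquad\text{for all }m\ge\tfrac12 .
\]
By Lemma~\ref{lem:V4}, (V4) holds with $c=\frac{n+1}4$, and Proposition~\ref{prop:verif} gives $C_n\le2\sqrt c=\sqrt{n+1}$.
\end{proof}

For $n=2$ this is the function $U$ of Section~\ref{sec:small}: there $\alpha_0=1$, $h(s)=s$, and $\Theta_s(M)=\frac12$ reads $M+\min(s_1,s_2,M)=1$.

\section{Bending the profile: strict inequality for three or more ribs}\label{sec:bent}

With the linear profile of slope $\alpha_0$, the function $\Psi^*$ is constant on the whole range $\frac12\le m\le\frac n2$ (the condition $t(m)\le1$ means $m\le\frac n2$). What happens if we raise the slope? By \eqref{eq:regionI},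
\begin{equation}\label{eq:slope}
\frac{\partial}{\partial\alpha}\Psi^*(m)\Big|_{\alpha=\alpha_0}=-\frac N{2\alpha_0^2}+\frac{(2-\alpha_0)n}{2\alpha_0}m^2=\frac n{8N}\big(4m^2-n\big).
\end{equation}
So a larger slope helps for $m<\frac{\sqrt n}2$ and hurts for $m>\frac{\sqrt n}2$, and the latter $m$ do occur. The remedy is to lower $\Psi^*$ at large $m$ by changing $h$ there. A natural place to bend $h$ is $s=\frac1\alpha$, where $P(s)=1-\alpha s$ vanishes: from there on we keep $P=0$, that is, $sh'(s)=1$. This makes (V3) trivial when $M\ge\frac1\alpha$, and we shall see that it makes $\Psi^*$ strictly decreasing beyond $\frac1{\alpha_0}$ when $\alpha=\alpha_0$. Then raising $\alpha$ is a gain provided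
\[
\frac1{\alpha_0}=\frac n{2N}<\frac{\sqrt n}2,\qquad\text{i.e. } n<(n-1)^2,\qquad\text{i.e. } n\ge3 .
\]
For three ribs, $\alpha_0=\frac43$, the bend is near $\frac34<\frac{\sqrt3}2$, and the linear profile would extend to $m=\frac32$. For two ribs, $\frac1{\alpha_0}=\frac n2=1$: nothing is left to bend, in accordance with $C_2=\sqrt3$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:linear} gives the first statement. Let $n\ge3$, fix $\bar\alpha\in(\alpha_0,2)$, and for $\alpha\in[\alpha_0,\bar\alpha]$ let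
\[
h(s)=\begin{cases}\alpha s,&s\le\frac1\alpha,\\ 1+\ln(\alpha s),&s\ge\frac1\alpha,\end{cases}
\qquad
P(s)=(1-\alpha s)_+,\qquad
p(s)=\begin{cases}s-\frac\alpha2s^2,&s\le\frac1\alpha,\\ \frac1{2\alpha},&s\ge\frac1\alpha.\end{cases}
\]
This $h$ is $C^1$ with $0<h'\le\alpha$, and \eqref{eq:hyp} holds with $\tilde p(\eta)=\frac{2\eta-\eta^2}{2\alpha}$ for $\eta\le1$ and $\tilde p(\eta)=\frac1{2\alpha}$ for $\eta\ge1$; it is concave since $\tilde p'(\eta)=(1-\eta)_+/\alpha$. (V1) and (V2) hold by Lemma~\ref{lem:cap}. For (V3), if $M(s)\ge\frac1\alpha$ then $P(M(s))=0$, and if $M(s)<\frac1\alpha$ it is Lemma~\ref{lem:V3}. It remains to find $\alpha$ and $c<\frac{n+1}4$ for which (V4) holds.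

\emph{Beyond the bend.} For $m\ge\frac1\alpha$ write $z=\alpha m\ge1$ and
\[
u=2m-1=\frac{2z}\alpha-1,\qquad t=t(m)=u-\ln z .
\]
Since $t\ge\frac{2z}{\bar\alpha}-1-\ln z\to\infty$ as $z\to\infty$, there is $Z>1$, depending only on $\bar\alpha$, such that $t(m)\le1$ forces $z\le Z$. Condition \eqref{eq:mono} follows if $q_\alpha(z)\ge0$ on $[1,Z]$, where
\[
q_\alpha(z)=\frac{2N}\alpha\Big(\frac{2z}\alpha-1-\ln z\Big)-\Big(\frac{2z}\alpha-1\Big).
\]
As $\frac{2N}{\alpha_0}=n$ and $\frac2{\alpha_0}=\frac nN$,
\[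
q_{\alpha_0}(z)=(n-1)\frac{nz}N-n-n\ln z+1=n(z-1-\ln z)+1\ge1 .
\]
By uniform continuity on $[1,Z]\times[\alpha_0,\bar\alpha]$ there is $\alpha_1\in(\alpha_0,\bar\alpha]$ such that $q_\alpha>0$ on $[1,Z]$ for $\alpha\in[\alpha_0,\alpha_1]$. From now on $\alpha\in[\alpha_0,\alpha_1]$.

\emph{The function to be bounded.} For $m\ge\frac1\alpha$ we have $p(m)=\frac1{2\alpha}$, so \eqref{eq:Psistar} becomes
\[
\Psi^*(m)=f(z,\alpha):=\frac n{2\alpha}-\frac{Nt^2}{2\alpha}+\frac{u^2}4 .
\]
For $\frac12\le m\le\frac1\alpha$ we have \eqref{eq:regionI}, which is nondecreasing in $m$ because $\alpha\ge\alpha_0$; so $\Psi^*(m)\le\Psi^*(\frac1\alpha)=f(1,\alpha)$. Thus, by Lemma~\ref{lem:V4}, (V4) holds with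
\begin{equation}\label{eq:cmax}
c=\max_{1\le z\le Z}f(z,\alpha),
\qquad\text{where}\quad f(1,\alpha)=\frac14+\frac N{2\alpha}+\frac{(2-\alpha)(n\alpha-2N)}{2\alpha^3}>0.
\end{equation}

\emph{At $\alpha=\alpha_0$ the only maximum is at $z=1$.} We have $f(1,\alpha_0)=\frac{n+1}4$. Further, $4f(z,\alpha_0)=\frac{n^2}N-(nt^2-u^2)$ with
\[
u=\frac{nz}N-1,\qquad t=u-\ln z=(z-1-\ln z)+\frac zN ,
\]
and therefore
\begin{align*}
\frac1{2n}\frac d{dz}\big(nt^2-u^2\big)
&=t\Big(\frac nN-\frac1z\Big)-\frac uN
=t\Big(1-\frac1z\Big)-\frac{\ln z}N\\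
&=(z-1-\ln z)\Big(1-\frac1z\Big)+\frac{z-1}N-\frac{\ln z}N
=(z-1-\ln z)\Big(1-\frac1z+\frac1N\Big),
\end{align*}
where the second equality uses $u=t+\ln z$ and $\frac{n-1}N=1$. This is positive for $z>1$, so $f(\cdot,\alpha_0)$ is strictly decreasing on $[1,Z]$.

\emph{At $z=1$ raising $\alpha$ is a gain.} Differentiating \eqref{eq:cmax}, with $n\alpha_0-2N=0$ and $2-\alpha_0=\frac2n$ (the result is \eqref{eq:slope} at $m=\frac1{\alpha_0}$),
\[
\partial_\alpha f(1,\alpha_0)=-\frac N{2\alpha_0^2}+\frac{(2-\alpha_0)n}{2\alpha_0^3}=-\frac{n^2}{8N}+\frac{n^3}{8N^3}=\frac{n^2}{8N^3}\big(n-(n-1)^2\big)<0,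
\]
because $(n-1)^2-n=n(n-3)+1>0$ for $n\ge3$.

\emph{Conclusion.} Since $\partial_\alpha f$ is continuous, there is $\delta>0$, with $1+\delta<Z$ and $\alpha_0+\delta\le\alpha_1$, such that $\partial_\alpha f<0$ on $[1,1+\delta]\times[\alpha_0,\alpha_0+\delta]$. Hence, for $\alpha\in(\alpha_0,\alpha_0+\delta]$ and $z\in[1,1+\delta]$,
\[
f(z,\alpha)<f(z,\alpha_0)\le\tfrac{n+1}4 .
\]
For $z\in[1+\delta,Z]$ we have $f(z,\alpha_0)\le f(1+\delta,\alpha_0)<\frac{n+1}4$, so by uniform continuity $f(z,\alpha)<\frac{n+1}4$ for all these $z$ once $\alpha$ is close enough to $\alpha_0$. For such an $\alpha\in(\alpha_0,\alpha_0+\delta]$ the number $c$ in \eqref{eq:cmax} is less than $\frac{n+1}4$ by compactness of $[1,Z]$, and Proposition~\ref{prop:verif} gives $C_n\le2\sqrt c<\sqrt{n+1}$. For $n=3$ this is $C_3<2$. The last statement of the theorem follows from the values $C_0=1$, $C_1=\sqrt2$, $C_2=\sqrt3$ (see Section~\ref{sec:small}).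
\end{proof}

\section{Many ribs: logarithmic growth}\label{sec:log}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:log}]
We imitate the optimal rules of Section~\ref{sec:small}: run to a fixed distance $m$, then wait for a drawdown of $\frac12$. Let $T_m=\inf\{t:X_t=m\}$, so that $\mathbb ET_m=m^2$. For $0<x\le m$, $\{S_i(T_m)\ge x\}$ is the event that rib $i$ is visited at distance $x$ before another rib is visited at distance $m$; let $\pi$ be its probability. The process
\[
X^i-\frac1N\sum_{j\ne i}X^j=\frac nN\Big(X^i-\frac1nX\Big)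
\]
is a martingale by Lemma~\ref{lem:semi}(b) and is bounded up to the first of these two visits. Optional stopping gives $\pi x-\frac1N(1-\pi)m=0$, so $\pi=\frac m{m+Nx}$. Hence
\[
\mathbb ES_i(T_m)=\int_0^m\frac{m\,dx}{m+Nx}=\frac mN\ln n,\qquad \mathbb ES(T_m)=m\kappa,\qquad \kappa:=\frac{n\ln n}{n-1}.
\]

Let $m>\frac12$, let $R$ be the rib occupied at $T_m$, so that $S_R(T_m)=X_{T_m}=m$, and let $\sigma$ be the first time after $T_m$ at which $S_R-X=\frac12$. On $[T_m,\sigma]$ we have $X\ge m-\frac12>0$. So the process stays on rib $R$, $X$ is a Brownian motion there, and $S_R-X$ is a reflecting Brownian motion started at $0$. Thus $\mathbb E[\sigma-T_m]=\frac14$, and $\mathbb EX_\sigma=m$ gives $\mathbb E[S_R(\sigma)-m]=\frac12$. Altogether $\mathbb ES(\sigma)=m\kappa+\frac12$ and $\mathbb E\sigma=m^2+\frac14$.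

Choose $m=\frac\kappa2$. Since $\frac{d}{dn}\frac{n\ln n}{n-1}=\frac{n-1-\ln n}{(n-1)^2}>0$ for real $n>1$, we have $m\ge\ln2>\frac12$ for $n\ge2$, as required. Then
\[
\frac{\mathbb ES(\sigma)}{\sqrt{\mathbb E\sigma}}=\frac{\frac12(\kappa^2+1)}{\frac12\sqrt{\kappa^2+1}}=\sqrt{1+\kappa^2}.
\]
For $n=3$, $\kappa=\frac32\ln3>1.6478$ and $\sqrt{1+\kappa^2}>1.927$.
\end{proof}

For the upper bound we use a constant cap, for which (V1) and (V3) are trivial, and choose the profile so that (V4) becomes the Cauchy--Schwarz inequality. If $h\le H$ below the cap and $g_j=H-h(\hat s_j)$, then $a_i$ is half the difference between the average of the $g_j$, $j\ne i$, and $g_i$. So it would be enough that $v=\frac1{4N}\sum_jg_j^2$, that is, $p=\frac{H^2-(H-h)^2}{4N}$ and $c=\frac{nH^2}{4N}$; the former means $1-sh'=\frac{(H-h)h'}{2N}$. For the inverse function $s(\eta)$ of $h$ this is the linear equation $\frac{ds}{d\eta}=s+\frac{H-\eta}{2N}$ with $s(0)=0$, which we solve.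

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:log}]
Let $H\ge1$ satisfy
\begin{equation}\label{eq:H}
(H-1)e^H+1\ge N(H+1).
\end{equation}
Let $h$ be the inverse of the increasing bijection of $[0,\infty)$
\[
s(\eta)=\frac{(H-1)(e^\eta-1)+\eta}{2N},\qquad\text{and let } M\equiv\ell:=s(H)=\frac{(H-1)e^H+1}{2N}\ge\frac{1+H}2 .
\]
Then
\[
\frac{ds}{d\eta}=\frac{(H-1)e^\eta+1}{2N}=s+\frac{H-\eta}{2N},
\]
so $h$ is a profile with $P=1-sh'=\frac{(H-h)h'}{2N}$ and $p=\frac{H^2-(H-h)^2}{4N}$. Take $c=\frac{nH^2}{4N}$. With $g_j=H-h(\hat s_j)\in[0,H]$,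
\[
v(\hat s)=\frac1{4N}\sum_jg_j^2,\qquad a_i(\hat s)=\frac12\Big(\frac1N\sum_{j\ne i}g_j-g_i\Big).
\]
(V1) and (V3) hold since $M$ is constant. (V2): if $s_i>\ell$, then $g_i=0$, so $0\le a_i\le\frac H2$ and $\ell-a_i\ge\frac{1+H}2-\frac H2=\frac12$. (V4): if $a_i=a_{\max}$, then $0\le a_i\le\frac1{2N}\sum_{j\ne i}g_j$, so by Cauchy--Schwarz
\[
a_i^2\le\frac1{4N^2}\Big(\sum_{j\ne i}g_j\Big)^2\le\frac1{4N}\sum_{j\ne i}g_j^2\le v .
\]
Proposition~\ref{prop:verif} gives $C_n\le2\sqrt c=H\sqrt{n/(n-1)}$.

For $n\ge3$ we have $\ln n>1$. Take $H=\ln n+x$ with $x=\frac2{\ln n-1}$. Then $H>1$, and $H-1\ge\ln n-1$ gives $x\ge\frac2{H-1}$. So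
\[
e^H=ne^x\ge n(1+x)\ge n\,\frac{H+1}{H-1},
\]
hence $(H-1)e^H\ge n(H+1)$ and \eqref{eq:H} holds. This is the stated upper bound. Finally, $\sqrt{n/(n-1)}=1+O(1/n)$, and the lower bound $\sqrt{1+\kappa^2}$ exceeds $\kappa>\ln n$, so $C_n=\ln n+O(1/\ln n)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Ernst} Philip Ernst, \emph{Exercising Control When Confronted by a (Brownian) Spider}, arXiv:1605.01863 (2016).
\end{thebibliography}

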